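\title{The ratio of the Gauss sums of a semisimple factorizable Hopf algebra}

\begin{abstract}
Let $H$ be a semisimple factorizable Hopf algebra of dimension $n$ over a field of characteristic zero, with Drinfel'd element $u$ and regular character $\lambda$. We prove that $\lambda(u)\lambda(u^{-1})=n$ and $\lambda(u^{-1})=\pm\lambda(u)$, which settles a conjecture from a paper of Sommerhaeuser and Zhu. The proof uses a Fourier-type operator $P$ on $H$ with $\operatorname{Tr}P=\lambda(u^{-1})$ and $\operatorname{Tr}P^2=n$. When the $R$-matrix induces a bijection $H^*\to H$, the operator $P^2/n$ is a Hopf automorphism, and a congruence modulo $2$ between sums of roots of unity gives the result. The general case is reduced to this one through a Drinfel'd double. We also determine the sign when $4$ does not divide the order of $u$.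
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $K$ be a field of characteristic zero and let $H$ be a semisimple Hopf algebra over $K$ of dimension $n$, with coproduct $\Delta$, counit $\varepsilon$ and antipode $S$. A \emph{quasitriangular structure} on $H$ is an invertible element $R=\sum_j a_j\otimes b_j\in H\otimes H$ such that
\begin{equation}\label{eq:axioms}
R\,\Delta(h)=\Delta^{\mathrm{op}}(h)\,R,\qquad (\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad (\mathrm{id}\otimes\Delta)R=R_{13}R_{12}
\end{equation}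
for all $h\in H$. Here $R_{13}=\sum_j a_j\otimes1\otimes b_j$, $R_{21}=\sum_j b_j\otimes a_j$, and so on. The action of $R$ followed by the flip is an isomorphism of modules $V\otimes W\to W\otimes V$, the braiding, and braiding twice is the action on $V\otimes W$ of
\[ Q=R_{21}R . \]
Thus $Q$ measures how far the braiding is from a symmetry. One extreme is $Q=1\otimes1$. At the other extreme, $(H,R)$ is called \emph{factorizable} if
\[ \Phi\colon H^*\to H,\qquad \Phi(\varphi)=(\varphi\otimes\mathrm{id})(Q), \]
is bijective. The \emph{Drinfel'd element} is the invertible element $u=\sum_j S(b_j)a_j$. Let $\lambda\in H^*$ be the character of the left regular representation, and put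
\[ \tau_+=\lambda(u),\qquad \tau_-=\lambda(u^{-1}). \]

Over an algebraically closed field, $u$ is central (Section~\ref{sec:prelim}) and acts on a simple module $V$ by a scalar $u_V$. Since $\lambda=\sum_V(\dim V)\chi_V$,
\begin{equation}\label{eq:gauss}
\tau_\pm=\sum_{V\ \mathrm{simple}}(\dim V)^2\,u_V^{\pm1}.
\end{equation}
For the algebra of functions on a finite abelian group these are quadratic Gauss sums (Section~\ref{sec:model}), and we call $\tau_\pm$ the \emph{Gauss sums} of $(H,R)$ in general. For factorizable $H$ the following two results are known.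
\begin{itemize}
\item[(K1)] $\tau_+^4=\tau_-^4$.
\item[(K2)] If $n\equiv1\pmod 4$, then $\tau_-=\tau_+$; if $n\equiv3\pmod4$, then $\tau_-=-\tau_+$.
\end{itemize}
So the ratio $\tau_-/\tau_+$ is a fourth root of unity, and it is $\pm1$ in odd dimension. The conjecture, which comes from the paper \cite{SZ} of Sommerhaeuser and Zhu, is that \emph{$\tau_+^2=\tau_-^2$ in every dimension}. It is not a formal property of sums of the shape \eqref{eq:gauss}: a primitive fourth root of unity does occur as the ratio if factorizability is dropped, and also if $H$ is only a quasi-Hopf algebra (Examples~\ref{ex:nonfact} and~\ref{ex:quasi}). A proof must therefore use factorizability, and it must use more than the braided category of modules.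

\begin{theorem}\label{thm:A}
Let $(H,R)$ be a semisimple factorizable Hopf algebra of dimension $n$ over a field of characteristic zero. Then $\lambda(u)\lambda(u^{-1})=n$ and $\lambda(u^{-1})=\pm\lambda(u)$.
\end{theorem}

To say more about the sign, let $N$ be the order of $u$; by a theorem of Etingof and Gelaki \cite{EG} it is finite and divides $n^3$ (Remark~\ref{rem:order}). Let $\zeta_N$ be a primitive $N$th root of unity in an algebraic closure $\overline K$, let $\mathcal O\subset\overline K$ be the ring of algebraic integers, and define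
\[ f\colon H^*\to H,\qquad f(\varphi)=(\varphi\otimes\mathrm{id})(R). \]

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A}, let $\rho=\lambda(u^{-1})/\lambda(u)\in\{\pm1\}$ and write $n=2^mn'$ with $n'$ odd.
\begin{enumerate}
\item $\lambda(u)^2=\lambda(u^{-1})^2=\rho n$. In particular, $\rho n$ is a square in $\mathbb Q(\zeta_N)$.
\item If $8\nmid N$, then $m$ is even. If $4\nmid N$, then $m$ is even and $\rho=(-1)^{(n'-1)/2}$.
\item If $f$ is bijective, then $t=\frac1n(\lambda\otimes\lambda)(R\,R_{21}^{-1})$ lies in $\mathcal O$ and $\rho\equiv t\pmod{4\mathcal O}$. So $t$ determines the sign.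
\end{enumerate}
\end{theorem}

For odd $n$ the order $N$ is odd, and part (2) recovers (K2). We do not determine $\rho$ from $n$ alone when $4\mid N$; in that range the results are parts (1) and (3) and the first statement of part (2).

Section~\ref{sec:model} shows the idea of the proof on function algebras of abelian groups. Sections~\ref{sec:fact} and~\ref{sec:P} carry it out when $f$ is bijective, Section~\ref{sec:double} reduces the general case to that one, Section~\ref{sec:sign} proves Theorem~\ref{thm:B}, and Section~\ref{sec:sharp} treats sharpness.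

A semisimple algebra over a field of characteristic zero stays semisimple under field extension, and $n$, $\tau_\pm$, $N$, $t$ and the bijectivity of $\Phi$ and $f$ do not change. \emph{From now on $K$ is algebraically closed.} We fix square roots $i$ of $-1$ and $\sqrt n$ of $n$ in $K$.

\section{The model case: functions on an abelian group}\label{sec:model}

Let $A$ be a finite abelian group of order $n$, written additively, and let $H=K^A$ be the algebra of functions on $A$, with primitive idempotents $e_x$. Then $\Delta(e_x)=\sum_{y+z=x}e_y\otimes e_z$, $S(e_x)=e_{-x}$ and $\lambda(e_x)=1$. For $R=\sum_{x,y} r(x,y)\,e_x\otimes e_y$ with $r(x,y)\in K^\times$, the first axiom in \eqref{eq:axioms} is automatic, and the other two say that $r$ is multiplicative in each variable, that is, a bicharacter. We find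
\[ u=\sum_{x,y}r(x,y)\,e_{-y}e_x=\sum_x r(x,x)^{-1}e_x,\qquad \tau_\pm=\sum_x r(x,x)^{\mp1}, \]
and $Q=\sum_{x,y} b(x,y)\,e_x\otimes e_y$ with $b(x,y)=r(x,y)r(y,x)$. The matrices of $f$ and $\Phi$ are $r$ and $b$. Their rows are characters of $A$, and distinct characters are linearly independent, so $f$ is bijective if and only if $r$ is nondegenerate, and $H$ is factorizable if and only if $b$ is nondegenerate.

Assume that $b$ is nondegenerate. Substituting $x=y+z$ and summing the character $b(\cdot,z)$ over $A$ gives
\[ \tau_-\tau_+=\sum_{x,y}\frac{r(x,x)}{r(y,y)}=\sum_z r(z,z)\sum_y b(y,z)=n . \]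
Hence $\tau_-/\tau_+=\tau_-^2/n$. The idea is to view $\tau_-$ as a trace: it is the trace of the discrete Fourier transform
\[ P(e_x)=\sum_y r(x,y)\,e_y . \]
Assume that $r$ is nondegenerate as well. Then every character of $A$ is $r(\cdot,z)$ for a unique $z$, so there is a permutation $\vartheta$ of $A$ with $r(y,\vartheta(x))=r(x,y)^{-1}$ for all $x,y$, and
\[ P^2(e_x)=\sum_z\Big(\sum_y r(x,y)\,r(y,z)\Big)e_z=n\,e_{\vartheta(x)} . \]
Two facts follow. The operator $X=P/\sqrt n$ has finite order, so its eigenvalues $\mu_1,\dots,\mu_n$ are roots of unity. And $\operatorname{Tr}X^2$ is the number of fixed points of $\vartheta$; since $\vartheta(x)=x$ means $b(x,\cdot)=1$, that number is $1$. Therefore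
\[ \frac{\tau_-}{\tau_+}=(\operatorname{Tr}X)^2=\operatorname{Tr}X^2+2\sum_{j<k}\mu_j\mu_k\equiv1\pmod{2\mathcal O}, \]
and we shall see that $\pm i\not\equiv1\pmod{2\mathcal O}$. With (K1) this leaves only $\pm1$.

\begin{example}\label{ex:Z3}
Let $A=\mathbb Z/3$ and $r(x,y)=\zeta^{xy}$ with $\zeta$ a primitive cube root of unity. Both $r$ and $b=r^2$ are nondegenerate. We have $(1+2\zeta)^2=1+4\zeta+4\zeta^2=-3$; choose $\zeta$ so that $1+2\zeta=\zeta-\zeta^2=i\sqrt3$. Then $\tau_-=i\sqrt3$, $\tau_+=1+2\zeta^2=-i\sqrt3$, and $\vartheta(x)=-x$. With $v=e_1+e_2$ and $w=e_1-e_2$,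
\[ P(e_0)=e_0+v,\qquad P(v)=2e_0-v,\qquad P(w)=(\zeta-\zeta^2)\,w . \]
On the span of $e_0$ and $v$ the operator $P$ has trace $0$ and determinant $-3$. So $X$ has eigenvalues $1,-1,i$, the sum of their pairwise products is $-1+i-i=-1$, and $\tau_-/\tau_+=1+2(-1)=-1$.
\end{example}

Three things have to be supplied in general: the identities $\tau_+\tau_-=n$ and $\operatorname{Tr}P^2=n$; a replacement for ``a permutation has finite order''; and a treatment of the case where $H$ is factorizable but $f$ is not bijective. That case occurs: for $A=\mathbb F_2^2$ and $r(x,y)=(-1)^{x_1y_2}$ the form $b(x,y)=(-1)^{x_1y_2+x_2y_1}$ is nondegenerate, but the row $r(x,\cdot)$ depends only on $x_1$, so $P$ has rank $2$.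

\section{Standard facts}\label{sec:prelim}

We write $\Delta(h)=h_1\otimes h_2$, summation understood. The dual $H^*$ is a Hopf algebra with $(\varphi\psi)(h)=\varphi(h_1)\psi(h_2)$ and $\varphi_1(x)\varphi_2(y)=\varphi(xy)$; its unit is $\varepsilon$. The action of $h\in H$ on a module $V$ is $h_V$. All traces below are computed from one rule: the operator $h\mapsto\varphi(h)b$ has trace $\varphi(b)$.

\medskip\noindent\textbf{Semisimplicity and integrals.} By the theorem of Larson and Radford, for a finite-dimensional Hopf algebra in characteristic zero the following are equivalent: $H$ is semisimple, $H^*$ is semisimple, $S^2=\mathrm{id}$. For semisimple $H$ the regular character is a two-sided integral in $H^*$: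
\begin{equation}\label{eq:integral}
\lambda(h_1)h_2=\lambda(h)1=h_1\lambda(h_2),\qquad\text{equivalently}\qquad \lambda\varphi=\varphi(1)\lambda=\varphi\lambda .
\end{equation}
Being a character, it satisfies $\lambda(xy)=\lambda(yx)$, and $\lambda(1)=n$. There is a unique $\Lambda\in H$ with $h\Lambda=\varepsilon(h)\Lambda=\Lambda h$ and $\varepsilon(\Lambda)=1$; it acts as $1$ on the trivial module and as $0$ on the other simple modules. Left multiplication by $\Lambda$ is a projection onto $K\Lambda$, so $\lambda(\Lambda)=1$.

The pair $\lambda,\Lambda$ gives a Fourier inversion formula. We have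
\[ \Lambda_1\otimes h\Lambda_2=S(h_1)h_2\Lambda_1\otimes h_3\Lambda_2=(S(h_1)\otimes1)\Delta(h_2\Lambda)=S(h)\Lambda_1\otimes\Lambda_2 . \]
Replacing $h$ by $S(h)$ and using $S^2=\mathrm{id}$ gives $h\Lambda_1\otimes\Lambda_2=\Lambda_1\otimes S(h)\Lambda_2$. Apply $\lambda\otimes\mathrm{id}$ and \eqref{eq:integral}:
\begin{equation}\label{eq:fourier}
\lambda(h\Lambda_1)\Lambda_2=S(h)\,\lambda(\Lambda_1)\Lambda_2=S(h).
\end{equation}

\medskip\noindent\textbf{The $R$-matrix.} The following facts are due to Drinfel'd: $(\varepsilon\otimes\mathrm{id})R=1=(\mathrm{id}\otimes\varepsilon)R$, $(S\otimes S)R=R$, $R^{-1}=(\mathrm{id}\otimes S^{-1})R$, $\varepsilon(u)=1$, $S^2(h)=uhu^{-1}$, $u^{-1}=\sum_jb_jS^2(a_j)$ and $\Delta(u)=Q^{-1}(u\otimes u)$. Since $S^2=\mathrm{id}$, the element $u$ is central and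
\begin{equation}\label{eq:uinv}
u^{-1}=\sum_j b_ja_j,\qquad \Delta(u^{-1})=(u^{-1}\otimes u^{-1})\,Q .
\end{equation}
The first axiom in \eqref{eq:axioms} and its flip show that $Q$ commutes with $\Delta(h)$. Permuting the legs in the other two axioms gives $(\Delta\otimes\mathrm{id})R_{21}=R_{32}R_{31}$ and $(\mathrm{id}\otimes\Delta)R_{21}=R_{21}R_{31}$. Since $Q_{13}=R_{31}R_{13}$,
\begin{equation}\label{eq:DeltaQ}
(\Delta\otimes\mathrm{id})Q=R_{32}\,Q_{13}\,R_{23},\qquad(\mathrm{id}\otimes\Delta)Q=R_{21}\,Q_{13}\,R_{12}.
\end{equation}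

\medskip\noindent\textbf{The antipode comes for free.} In a finite-dimensional Hopf algebra, every subbialgebra and every biideal is stable under $S$. Indeed, $S$ is the inverse of $\mathrm{id}$ in the finite-dimensional convolution algebra $\operatorname{End}(H)$, hence a linear combination of the maps $h\mapsto\varepsilon(h)1$ and $h\mapsto h_1h_2\cdots h_k$, and these preserve subbialgebras and biideals.

\medskip\noindent\textbf{Automorphisms.} By a theorem of Radford \cite{Rad90}, the group of Hopf automorphisms of a semisimple Hopf algebra over a field of characteristic zero is finite.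

\medskip The arithmetic input is the following lemma.

\begin{lemma}\label{lem:arith}
\begin{enumerate}
\item If $X$ is an operator of finite order on a finite-dimensional space, then $\operatorname{Tr}X\in\mathcal O$ and $(\operatorname{Tr}X)^2-\operatorname{Tr}X^2\in2\mathcal O$.
\item If $\rho^4=1$ and $\rho\equiv1\pmod{2\mathcal O}$, then $\rho=\pm1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The eigenvalues $\mu_j$ are roots of unity, and $(\sum\mu_j)^2-\sum\mu_j^2=2\sum_{j<k}\mu_j\mu_k$.

(2) Suppose $\rho^2=-1$ and $y=(\rho-1)/2\in\mathcal O$. Then $y'=-1-y=(-\rho-1)/2\in\mathcal O$, and $yy'=(1-\rho^2)/4=\frac12$ is not an algebraic integer, a contradiction.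
\end{proof}

\section{Factorizability, transparent modules and the product $\tau_+\tau_-$}\label{sec:fact}

In the model case, factorizability entered through $\sum_xb(x,z)=n\delta_{z,0}$. In Hopf terms this reads $\Phi(\lambda)=n\Lambda$, and that identity is our first goal. We obtain it together with a module-theoretic description of factorizability, which Section~\ref{sec:double} needs in both directions.

A module $V$ is \emph{transparent} if $\sum Q'\otimes Q''_V=1\otimes\mathrm{id}_V$, where $Q=\sum Q'\otimes Q''$. Equivalently, $Q$ acts as the identity on $W\otimes V$ for every module $W$. We call $(H,R)$ \emph{nondegenerate} if the only transparent simple module is the trivial one. For $K^A$ the transparent simple modules are the points of the radical of $b$.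

\begin{lemma}\label{lem:nondeg}
A semisimple quasitriangular Hopf algebra $(H,R)$ is factorizable if and only if it is nondegenerate. In this case $\Phi(\lambda)=n\Lambda$.
\end{lemma}

\begin{proof}
Note that $\varepsilon(\Phi(\varphi))=\varphi(1)$, and that $V$ is transparent if and only if $\Phi(\varphi)_V=\varphi(1)\,\mathrm{id}_V$ for all $\varphi$. If $\Phi$ is onto and $V$ is transparent, every $h\in H$ acts on $V$ as $\varepsilon(h)$, so a transparent simple module is trivial.

Conversely, assume nondegeneracy and put $z=\Phi(\lambda)$. We show that $z$ is central and can act nontrivially only on transparent modules.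

\emph{$z$ is central.} From $1\otimes h=(S(h_1)\otimes1)\Delta(h_2)$ we get $(1\otimes h)Q=(S(h_1)\otimes1)\,Q\,\Delta(h_2)$. Apply $\lambda\otimes\mathrm{id}$ and move $S(h_1)$ around the trace:
\[ hz=\sum\lambda(S(h_1)Q'h_2)\,Q''h_3=\sum\lambda(Q'h_2S(h_1))\,Q''h_3=zh, \]
because $h_2S(h_1)=h_2S^{-1}(h_1)=\varepsilon(h)1$.

\emph{$\Phi(\varphi)z=\varphi(1)z$.} Apply $\lambda\otimes\varphi\otimes\mathrm{id}$ to the first identity in \eqref{eq:DeltaQ}. The left side becomes $\Phi(\lambda\varphi)=\varphi(1)z$. On the right only $Q_{13}$ involves the first leg, so we get $(\varphi\otimes\mathrm{id})(R_{21}(1\otimes z)R)$, which is $\Phi(\varphi)z$ as $z$ is central.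

If the scalar $z_V$ on a simple module $V$ is nonzero, then $\Phi(\varphi)_V=\varphi(1)\,\mathrm{id}_V$ for all $\varphi$, so $V$ is transparent, hence trivial. On the trivial module $z$ acts by $\varepsilon(z)=\lambda(1)=n$. Thus $z=n\Lambda$.

\emph{$\Phi$ is onto.} Apply $\lambda$ to the first leg of the second identity in \eqref{eq:DeltaQ}:
\[ n\,\Lambda_1\otimes\Lambda_2=\Delta(z)=\sum_{j,k}\lambda(b_kQ'a_j)\,a_kb_j\otimes Q''=\sum_{j,k}a_kb_j\otimes\Phi\big(\lambda(a_jb_k\,\cdot\,)\big). \]
So $\Delta(\Lambda)\in H\otimes\Phi(H^*)$, and \eqref{eq:fourier} shows that $S(h)\in\Phi(H^*)$ for all $h$. Hence $\Phi$ is onto, and bijective by dimension.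

A factorizable $H$ is nondegenerate by the first paragraph, so $\Phi(\lambda)=n\Lambda$ holds under either hypothesis.
\end{proof}

\begin{lemma}\label{lem:product}
If $(H,R)$ is semisimple and factorizable, then $\tau_+\tau_-=n$.
\end{lemma}

\begin{proof}
Apply $\mathrm{id}\otimes\lambda$ to the second identity in \eqref{eq:uinv}. By \eqref{eq:integral}, $\tau_-1=u^{-1}\sum Q'\,\lambda(u^{-1}Q'')$. Multiply by $u$ and apply $\lambda$:
\[ \tau_-\tau_+=\sum\lambda(Q')\lambda(u^{-1}Q'')=\lambda(u^{-1}\Phi(\lambda))=n\,\lambda(u^{-1}\Lambda)=n\,\varepsilon(u^{-1})\lambda(\Lambda)=n.\qedhere \]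
\end{proof}

In particular $\tau_\pm\neq0$, and we may set $\rho(H)=\tau_-/\tau_+=\tau_-^2/n$.

\section{The operator $P$ and the case of bijective $f$}\label{sec:P}

We need an operator with trace $\lambda(u^{-1})=\sum_j\lambda(b_ja_j)$. The tensor $R$ is a map $f\colon H^*\to H$, and the trace form identifies $h\in H$ with $h^\flat=\lambda(h\,\cdot\,)\in H^*$. Composing the two gives
\[ P\colon H\to H,\qquad P(h)=f(h^\flat)=\sum_j\lambda(ha_j)\,b_j , \]
which for $K^A$ is the operator of Section~\ref{sec:model}.

\begin{lemma}\label{lem:traces}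
If $(H,R)$ is semisimple and factorizable, then $\operatorname{Tr}P=\tau_-$ and $\operatorname{Tr}P^2=n$.
\end{lemma}

\begin{proof}
The first trace is $\sum_j\lambda(b_ja_j)=\lambda(u^{-1})$. From $P^2(h)=\sum_{j,k}\lambda(ha_j)\lambda(b_ja_k)\,b_k$ and $Q=\sum_{j,k}b_ka_j\otimes a_kb_j$ we get, with Lemma~\ref{lem:nondeg},
\[ \operatorname{Tr}P^2=\sum_{j,k}\lambda(b_ka_j)\lambda(a_kb_j)=(\lambda\otimes\lambda)(Q)=\lambda(\Phi(\lambda))=n\lambda(\Lambda)=n.\qedhere \]
\end{proof}

To identify $P^2$ we use the multiplicative properties of $f$ and of its companion $g\colon H^*\to H$, $g(\psi)=(\mathrm{id}\otimes\psi)(R)$. The two maps are transposes of each other: $\psi(f(\varphi))=(\varphi\otimes\psi)(R)=\varphi(g(\psi))$. The second axiom in \eqref{eq:axioms} reads $\sum_j\Delta(a_j)\otimes b_j=\sum_{j,k}a_j\otimes a_k\otimes b_jb_k$. Applying $\varphi\otimes\psi\otimes\mathrm{id}$, respectively $\mathrm{id}\otimes\mathrm{id}\otimes\psi$, gives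
\[ f(\varphi\psi)=f(\varphi)f(\psi),\qquad \Delta g(\psi)=g(\psi_1)\otimes g(\psi_2). \]
The third reads $\sum_j a_j\otimes\Delta(b_j)=\sum_{j,k}a_ja_k\otimes b_k\otimes b_j$, and gives
\[ \Delta f(\varphi)=f(\varphi_2)\otimes f(\varphi_1),\qquad g(\psi\psi')=g(\psi')g(\psi). \]
Units and counits are preserved by the counit identities for $R$. So $f$ is an algebra map and an anti-coalgebra map, and $g$ is an anti-algebra map and a coalgebra map.

\begin{lemma}\label{lem:P2}
Let $(H,R)$ be semisimple quasitriangular with $f$ bijective. Then $P^2=n\Theta$ for a Hopf algebra automorphism $\Theta$ of $H$.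
\end{lemma}

\begin{proof}
The plan is to transport the functional $\lambda$ along $f$ to $H^*$, where it becomes evaluation at an integral, and then to use \eqref{eq:fourier}.

Put $x=g(\lambda)$, so that $\lambda(f(\varphi))=\varphi(x)$. Apply \eqref{eq:integral} to $h=f(\varphi)$:
\[ f\big(\varphi(x)\varepsilon\big)=\varphi(x)1=\lambda(f(\varphi_2))\,f(\varphi_1)=f\big(\varphi_2(x)\,\varphi_1\big). \]
Since $f$ is injective, $\varphi(hx)=\varepsilon(h)\varphi(x)$ for all $h$ and $\varphi$, that is, $hx=\varepsilon(h)x$. Then $x=\Lambda x=\varepsilon(x)\Lambda$ and $\varepsilon(x)=\lambda(1)=n$. Hence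
\begin{equation}\label{eq:lambdaf}
\lambda(f(\varphi))=n\,\varphi(\Lambda).
\end{equation}

The map $g$ is bijective, being the transpose of $f$. So $\theta=f^{-1}g\colon H^*\to H^*$ is a bijection that reverses both the product and the coproduct. For $\psi\in H^*$ and $h\in H$ we use, in order, the transposition of $f$ and $g$, the multiplicativity of $f$, \eqref{eq:lambdaf} and \eqref{eq:fourier}:
\begin{align*}
\psi(P^2(h))&=P(h)^\flat\big(g(\psi)\big)=\lambda\big(f(h^\flat)\,f(\theta(\psi))\big)=\lambda\big(f(h^\flat\,\theta(\psi))\big)\\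
&=n\,\lambda(h\Lambda_1)\;\theta(\psi)(\Lambda_2)=n\,\theta(\psi)(S(h)).
\end{align*}
Thus $P^2=n\,\theta^*S$, where $\theta^*\colon H\to H$ is the transpose of $\theta$. Both $\theta^*$ and $S$ are bijections that reverse the product and the coproduct, so $\Theta=\theta^*S$ is a bialgebra automorphism, hence a Hopf automorphism.
\end{proof}

\begin{proposition}\label{prop:bij}
Let $(H,R)$ be semisimple and factorizable with $f$ bijective. Then $X=P/\sqrt n$ has finite order, and $\rho(H)=\pm1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:P2} and Radford's theorem, $X^2=\Theta$ has finite order, hence so has $X$. By Lemmas~\ref{lem:product}, \ref{lem:traces} and~\ref{lem:arith}(1),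
\begin{equation}\label{eq:cong}
\rho(H)=\frac{\tau_-^2}{n}=(\operatorname{Tr}X)^2\equiv\operatorname{Tr}X^2=1\pmod{2\mathcal O}.
\end{equation}
By (K1), $\rho(H)^4=1$, and Lemma~\ref{lem:arith}(2) finishes the proof.
\end{proof}

\begin{remark}\label{rem:avoid}
The result (K1) can be replaced by the finiteness of the order $N$ of $u$. The scalars $u_V$ are $N$th roots of unity, so by \eqref{eq:gauss} we have $\tau_\pm\in F=\mathbb Q(\zeta_N)$, and $\iota(\tau_+)$, $\iota(\tau_-)$ are complex conjugate for every embedding $\iota\colon F\to\mathbb C$. Hence $|\iota(\rho)|=1$ for $\rho=\rho(H)$, and $y=(\rho-1)/2$, which lies in $\mathcal O\cap F$ by \eqref{eq:cong}, has $|\iota(y)|\le1$, with equality only if $\iota(\rho)=-1$. If $y\ne0$, its norm $\prod_\iota\iota(y)$ is a nonzero integer, so equality holds and $\rho=-1$. If $y=0$, then $\rho=1$.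
\end{remark}

\section{Reduction through the Drinfel'd double}\label{sec:double}

If $f$ is not bijective, $P$ is singular and its eigenvalues are not under control. We then compare $H$ with a smaller algebra. The first legs of $R$ span a Hopf subalgebra $L$ of dimension $d<n$, and $H$ turns out to be a quotient of the double $D(L)$. The Gauss sums of a double are both equal to $d$, and they factor as those of $H$ times those of a complementary factorizable Hopf algebra $H'$ of dimension $d^2/n<n$. Induction then applies.

\subsection*{The double and its Gauss sums}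

Let $L$ be a semisimple Hopf algebra of dimension $d$, with basis $e_j$ and dual basis $e^j$. The \emph{Drinfel'd double} $D(L)=L^{*\mathrm{cop}}\bowtie L$ is the space $L^*\otimes L$, with elements written $\varphi\bowtie x$, with the tensor product coalgebra structure $\Delta(\varphi\bowtie x)=(\varphi_2\bowtie x_1)\otimes(\varphi_1\bowtie x_2)$ and the product
\[ (\varphi\bowtie x)(\psi\bowtie y)=\varphi\,\psi\big(S^{-1}(x_3)\,\cdot\,x_1\big)\bowtie x_2y , \]
where $\psi(a\,\cdot\,b)$ is the functional $z\mapsto\psi(azb)$. It is a Hopf algebra that contains $L^{*\mathrm{cop}}$ (the dual with the opposite coproduct) and $L$ as Hopf subalgebras, with $\varphi\bowtie x=\varphi x$, and it is quasitriangular with $R_D=\sum_je_j\otimes e^j$.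

\begin{lemma}\label{lem:double}
$D(L)$ is semisimple and factorizable, and $\tau_+(D(L))=\tau_-(D(L))=d$.
\end{lemma}

\begin{proof}
We have $S^2=\mathrm{id}$ on $L$ and on $L^{*\mathrm{cop}}$, which generate $D(L)$ as an algebra, so $D(L)$ is semisimple by Larson--Radford. Next, $Q_D=\sum_{j,k}e^ke_j\otimes e_ke^j$. The elements $e^ke_j$ form a basis by construction. The antipode is bijective, reverses products and preserves $L$ and $L^*$, so $L\cdot L^*=D(L)$ and the elements $e_ke^j$ form a basis too. Hence $\Phi$ maps a basis of $D(L)^*$ to a basis of $D(L)$.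

Let $\lambda_L,\Lambda_L$ be the regular character and the normalized integral of $L$, and put $\mu(\varphi\bowtie x)=\varphi(\Lambda_L)\lambda_L(x)$. For $h=\varphi\bowtie x$,
\[ \mu(h_1)h_2=\varphi_2(\Lambda_L)\varphi_1\bowtie\lambda_L(x_1)x_2=\varphi(\,\cdot\,\Lambda_L)\bowtie\lambda_L(x)1=\mu(h)\,(\varepsilon\bowtie1). \]
So $\mu\psi=\psi(1)\mu$ for all $\psi\in D(L)^*$. Computing $\mu\lambda_{D(L)}$ by this rule and by \eqref{eq:integral} gives $d^2\mu=\mu(1)\lambda_{D(L)}=d\,\lambda_{D(L)}$, that is, $\lambda_{D(L)}=d\mu$. By \eqref{eq:uinv},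
\[ \tau_-=\sum_j\lambda_{D(L)}(e^je_j)=d\sum_je^j(\Lambda_L)\lambda_L(e_j)=d\,\lambda_L(\Lambda_L)=d, \]
and $\tau_+=d^2/\tau_-=d$ by Lemma~\ref{lem:product}.
\end{proof}

\subsection*{$H$ as a quotient of a double}

Let $(H,R)$ be semisimple quasitriangular and let $L\subseteq H$ be a Hopf subalgebra with $R\in L\otimes H$. Then $S^2=\mathrm{id}$ on $L$, so $L$ is semisimple. The map $f$ factors through the restriction $H^*\to L^*$, a surjective Hopf map, so it induces $\bar f\colon L^*\to H$, again an algebra and anti-coalgebra map. The next lemma is due to Drinfel'd and Radford \cite{Rad93}; we include the verification.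

\begin{lemma}\label{lem:pi}
The map $\pi\colon D(L)\to H$, $\pi(\varphi\bowtie x)=\bar f(\varphi)x$, is a Hopf algebra map with $(\pi\otimes\pi)(R_D)=R$, and $\pi(u_D)=u$ for the Drinfel'd element $u_D$ of $D(L)$. If $H$ is factorizable, $\pi$ is onto.
\end{lemma}

\begin{proof}
For $x\in L$ the first axiom in \eqref{eq:axioms} gives $\sum_ja_jx_1\otimes b_jx_2\otimes x_3=\sum_jx_2a_j\otimes x_1b_j\otimes x_3$, with all $a_j\in L$. Since $S^{-1}(y_2)y_1=\varepsilon(y)1$,
\[ \bar f\big(\psi(S^{-1}(x_3)\,\cdot\,x_1)\big)\,x_2=\sum_j\psi(S^{-1}(x_3)a_jx_1)\,b_jx_2=\sum_j\psi(S^{-1}(x_3)x_2a_j)\,x_1b_j=x\,\bar f(\psi). \]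
So $\pi$ sends $(\varphi\bowtie x)(\psi\bowtie y)$ to $\bar f(\varphi)\,x\,\bar f(\psi)\,y$ and is an algebra map. It is a coalgebra map because $\Delta(\bar f(\varphi)x)=\bar f(\varphi_2)x_1\otimes\bar f(\varphi_1)x_2$. Further, $\sum_ke_k\otimes\bar f(e^k)=\sum_{j,k}e^k(a_j)e_k\otimes b_j=R$. A bialgebra map between Hopf algebras commutes with the antipodes, so $\pi(u_D)=u$. The image of $\pi$ is a subalgebra containing $L$ and $f(H^*)$. Taking the $a_j$ linearly independent, we have $b_j\in f(H^*)$, so the image contains $\Phi(\varphi)=\sum_{j,k}\varphi(b_ka_j)\,a_kb_j$.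
\end{proof}

\begin{remark}\label{rem:order}
For $L=H$ the lemma shows that $u$ is the image of the Drinfel'd element of $D(H)$. By \cite{EG} the order of the latter is finite and divides $n^3$, so the same holds for $N$.
\end{remark}

The smallest choice is $L=g(H^*)$. It is a subbialgebra, hence a Hopf subalgebra. Writing $R=\sum_ja_j\otimes b_j$ with as few terms as possible makes the $a_j$ and the $b_j$ linearly independent; then the $a_j$ are a basis of $g(H^*)$ and the $b_j$ a basis of $f(H^*)$. So $R\in L\otimes H$ and $\dim L=\operatorname{rank}f$.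

\subsection*{The complement}

For a semisimple quasitriangular $(D,R_D)$, the category $\operatorname{Rep}D$ of finite-dimensional modules is a braided fusion category. Two objects $V,W$ \emph{centralize} each other if the double braiding of $V$ and $W$ is the identity, that is, if $Q_D$ acts as the identity on $V\otimes W$; the relation is symmetric. A \emph{fusion subcategory} is a full subcategory that contains the unit and is closed under direct sums, subobjects, tensor products and duals. It is \emph{nondegenerate} if the unit is its only simple object that centralizes all of its objects; for $\operatorname{Rep}H$ this is the notion of Section~\ref{sec:fact}. The \emph{centralizer} $\mathcal K'$ of $\mathcal K$ consists of the objects that centralize every object of $\mathcal K$. We use M\"uger's factorization theorem (\cite[Theorem~4.2]{Mue}, \cite[Theorem~3.13]{DGNO}): \emph{if $\mathcal K$ is a nondegenerate fusion subcategory of a nondegenerate braided fusion category $\mathcal B$, the tensor product gives an equivalence $\mathcal K\boxtimes\mathcal K'\simeq\mathcal B$.}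 Concretely, the objects $V\otimes W$, with $V$ and $W$ running over the simple objects of $\mathcal K$ and $\mathcal K'$, are simple and pairwise nonisomorphic, and every simple object of $\mathcal B$ is one of them.

\begin{proposition}\label{prop:complement}
Let $(H,R)$ be semisimple and factorizable of dimension $n$, and let $d=\operatorname{rank}f$. There is a semisimple factorizable Hopf algebra $(H',R')$ with
\[ \dim H'=d^2/n,\qquad \tau_\pm(H)\,\tau_\pm(H')=d . \]
\end{proposition}

\begin{proof}
Let $L=g(H^*)$, $D=D(L)$ and $\mathcal B=\operatorname{Rep}D$. Since $\pi$ is a surjective Hopf map that carries $R_D$ to $R$, it identifies $\mathcal K=\operatorname{Rep}H$, with its braiding, with a fusion subcategory of $\mathcal B$. Both are nondegenerate by Lemmas~\ref{lem:nondeg} and~\ref{lem:double}, so M\"uger's theorem applies.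

\emph{Construction of $H'$.} The centralizer $\mathcal K'$ contains the trivial module and is closed under direct sums and submodules. It is closed under tensor products: if $W_1,W_2$ centralize $V$, then $Q_D$ acts on $V\otimes W_1\otimes W_2$ by $R_{21}Q_{13}R_{12}$ by \eqref{eq:DeltaQ}, where first $Q_{13}$ and then $R_{21}R_{12}=Q_{12}$ act trivially. Let $I\subseteq D$ be the annihilator of all simple modules in $\mathcal K'$, the sum of the matrix blocks of $D$ that belong to the other simple modules. Then $\operatorname{Rep}(D/I)=\mathcal K'$. The common annihilator in $D\otimes D$ of the spaces $W_1\otimes W_2$ with $W_1,W_2\in\mathcal K'$ is $I\otimes D+D\otimes I$, and it contains $\Delta(I)$ since $W_1\otimes W_2\in\mathcal K'$. Also $\varepsilon(I)=0$. So $I$ is a biideal, hence a Hopf ideal, and $H'=D/I$ is a semisimple Hopf algebra, quasitriangular with the image $R'$ of $R_D$.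

\emph{$H'$ is factorizable.} A transparent simple $H'$-module $U$ centralizes $\mathcal K'$, and also $\mathcal K$ since $U\in\mathcal K'$. By the computation above it centralizes every $V\otimes W$, hence all of $\mathcal B$, so it is trivial. Now apply Lemma~\ref{lem:nondeg}.

\emph{Dimension and Gauss sums.} Let $V,W$ run over the simple modules of $H$ and $H'$. Then $d^2=\dim D=\sum_{V,W}(\dim V\dim W)^2=n\dim H'$. The Drinfel'd element $u_D$ maps to those of $H$ and $H'$, and it acts on $V\otimes W$ by $Q_D^{-1}(u_D\otimes u_D)$ with $Q_D$ acting trivially, so $u_{V\otimes W}=u_Vu_W$. By \eqref{eq:gauss}, $\tau_\pm(D)=\tau_\pm(H)\tau_\pm(H')$, and the left side is $d$ by Lemma~\ref{lem:double}.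
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first statement is Lemma~\ref{lem:product}. We prove $\rho(H)=\pm1$ by induction on $n$. Let $d=\operatorname{rank}f$. If $d=n$, which is the case for $n=1$, apply Proposition~\ref{prop:bij}. If $d<n$, the algebra $H'$ of Proposition~\ref{prop:complement} has dimension $d^2/n<n$, and $\rho(H)\rho(H')=d/d=1$. By induction $\rho(H')=\pm1$, so $\rho(H)=\pm1$.
\end{proof}

\section{The sign}\label{sec:sign}

Part (2) of Theorem~\ref{thm:B} comes from asking which quadratic fields lie in $\mathbb Q(\zeta_N)$. Recall that for squarefree $c\in\mathbb Z$ the conductor of $\mathbb Q(\sqrt c)$ is $|c|$ if $c\equiv1\pmod4$ and $4|c|$ otherwise, and that $\mathbb Q(\sqrt c)\subseteq\mathbb Q(\zeta_N)$ if and only if the conductor divides $N$. For part (3), the congruence \eqref{eq:cong} cannot separate $1$ from $-1$. But $X$ commutes with the involution $S$, and the same congruence on an eigenspace of $S$ gains a factor $2$.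

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) From $\tau_+\tau_-=n$, $\tau_-=\rho\tau_+$ and $\rho^2=1$ we get $\tau_+^2=\tau_-^2=\rho n$. By \eqref{eq:gauss}, $\tau_+\in\mathbb Q(\zeta_N)$.

(2) Write $\rho n=cs^2$ with $c$ squarefree. By (1) the conductor of $\mathbb Q(\sqrt c)$ divides $N$. If $m$ is odd, then $c$ is even, the conductor is $4|c|$, and $8\mid N$. If $4\nmid N$, then $c\equiv1\pmod4$ and $m$ is even; thus $s=2^{m/2}s'$ with $s'$ odd, and $\rho n'=cs'^2\equiv1\pmod4$, which means $\rho=(-1)^{(n'-1)/2}$.

(3) The functional $\lambda S$ satisfies \eqref{eq:integral}, because $S$ reverses the coproduct and $S^2=\mathrm{id}$, and it takes the value $n$ at $1$. Computing the product $(\lambda S)\lambda$ in two ways gives $\lambda S=\lambda$. With $R=(S\otimes S)R$,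
\[ PS(h)=\sum_j\lambda(S(h)S(a_j))\,S(b_j)=\sum_j\lambda(a_jh)\,S(b_j)=SP(h). \]
So $X=P/\sqrt n$, of finite order by Proposition~\ref{prop:bij}, commutes with $S$. We know $\operatorname{Tr}X=\tau_-/\sqrt n$ and $\operatorname{Tr}X^2=1$. From the formulas for $P$ and $P^2$,
\begin{align*}
\operatorname{Tr}(SX)&=\frac1{\sqrt n}\sum_j\lambda(S(b_j)a_j)=\frac{\tau_+}{\sqrt n},\\
\operatorname{Tr}(SX^2)&=\frac1n\sum_{j,k}\lambda(a_jS(b_k))\,\lambda(b_ja_k)=\frac1n(\lambda\otimes\lambda)(R\,R_{21}^{-1})=t,
\end{align*}
because $R_{21}^{-1}=\sum_kS^{-1}(b_k)\otimes a_k$ and $S^{-1}=S$. The operator $SX^2$ has finite order, so $t\in\mathcal O$. Let $X_+$ be the restriction of $X$ to the $+1$-eigenspace of $S$, onto which $\frac12(\mathrm{id}+S)$ projects. Then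
\[ (\operatorname{Tr}X_+)^2=\frac{(\tau_-+\tau_+)^2}{4n}=\frac{\rho(1+\rho)^2}{4}=\frac{1+\rho}2,\qquad\operatorname{Tr}X_+^2=\frac{1+t}2, \]
where the last step on the left is checked for $\rho=1$ and $\rho=-1$. By Lemma~\ref{lem:arith}(1), $(\rho-t)/2\in2\mathcal O$. Finally $1\not\equiv-1\pmod{4\mathcal O}$ since $\frac12\notin\mathcal O$, so $t$ determines $\rho$.
\end{proof}

For $K^A$ we have $t=\frac1n\sum_{x,y}r(x,y)/r(y,x)$. In Example~\ref{ex:Z3} this is $3\equiv-1\pmod 4$; the $+1$-eigenspace of $S$ is spanned by $e_0$ and $v$, and $X_+$ has eigenvalues $1,-1$, in agreement with $(\operatorname{Tr}X_+)^2=0$ and $\operatorname{Tr}X_+^2=2$.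

\section{Sharpness}\label{sec:sharp}

Theorem~\ref{thm:B}(1) allows the four values $\pm\sqrt n$, $\pm i\sqrt n$ for $\lambda(u)$. Each of them occurs for suitable $H$.
\begin{itemize}
\item For $A=\mathbb Z/3$ and $r(x,y)=\zeta^{\pm xy}$ as in Example~\ref{ex:Z3}, $\lambda(u)=1+2\zeta^{\mp1}=\mp i\sqrt3$ and $\rho=-1$.
\item For $A=\mathbb F_2^2$ and $r(x,y)=(-1)^{x_1y_1+x_2y_2+x_1y_2}$, the form $b(x,y)=(-1)^{x_1y_2+x_2y_1}$ is nondegenerate, $r(x,x)=-1$ for $x\neq0$, and $\lambda(u)=1-1-1-1=-2$, the negative square root of $n=4$.
\item For a double $D(L)$, $\lambda(u)=\lambda(u^{-1})=\dim L$, the positive square root of $n$, by Lemma~\ref{lem:double}.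
\end{itemize}
For a tensor product $H_1\otimes H_2$ with the product $R$-matrix, $u$, $\lambda$ and $\Phi$ are the tensor products of those of the factors, so factorizability is preserved and Gauss sums multiply. Tensoring the first example with $D(K[\mathbb Z/2])$ gives $n=12$ and $\rho=-1$, so both signs also occur for even $n$.

\begin{example}[factorizability is needed]\label{ex:nonfact}
Let $A=\mathbb Z/4$ and $r(x,y)=i^{xy}$. Here $f$ is bijective, but $b(x,y)=(-1)^{xy}$ has radical $\{0,2\}$. Lemma~\ref{lem:P2} still holds, with $\vartheta(x)=-x$, but there are two fixed points, so $\operatorname{Tr}X^2=2$. The Gauss sums are $\tau_\mp=1\pm i+1\pm i=2\pm2i$, with ratio $\tau_-/\tau_+=i$ and product $8\ne n$.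
\end{example}

\begin{example}[the fiber functor is needed]\label{ex:quasi}
On $A=\mathbb Z/4$ let $q(x)=\zeta_8^{\,x^2}$, with $\zeta_8^2=i$; this is well defined since $(x+4)^2\equiv x^2\pmod 8$. The associated form $q(x+y)/q(x)q(y)=i^{xy}$ is nondegenerate, so $(A,q)$ is a metric group. Its pointed modular category, with simple objects $x\in A$ of dimension $1$ and twists $q(x)$, is the representation category of a semisimple quasi-Hopf algebra of dimension $4$. The Gauss sums are
\[ \sum_xq(x)^{\pm1}=1+\zeta_8^{\pm1}-1+\zeta_8^{\pm1}=2\zeta_8^{\pm1}, \]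
with ratio $\pm i$. So (K1) cannot be sharpened for quasi-Hopf algebras. The proof above has no starting point here: the operator $P$ needs a bicharacter $r$ with $q(x)=r(x,x)$, and bicharacters of $\mathbb Z/4$ take only fourth roots of unity as values.
\end{example}

In categorical language, let $\mathcal C$ be an integral modular category over $\mathbb C$ with its canonical spherical structure, in which quantum dimensions are Frobenius--Perron dimensions. Its Gauss sums $p_\pm=\sum_V(\dim V)^2\theta_V^{\pm1}$, formed with the twists $\theta_V$, and its central charge $c$ are related by $p_+/p_-=e^{2\pi ic/4}$, so odd $c$ means the ratio $\pm i$. A fiber functor identifies $\mathcal C$ with $\operatorname{Rep}H$ for a semisimple quasitriangular Hopf algebra $H$, which is factorizable by Lemma~\ref{lem:nondeg}, and the twists are the scalars $u_V$ or their inverses, according to convention. By Theorem~\ref{thm:A}, \emph{an integral modular category of odd central charge admits no fiber functor}.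

\begin{thebibliography}{9}

\bibitem{DGNO} Drinfeld, Gelaki, Nikshych, Ostrik, \emph{On braided fusion categories I}, Selecta Math. 16 (2010).

\bibitem{EG} Etingof, Gelaki, \emph{On the exponent of finite-dimensional Hopf algebras}, Math. Res. Lett. 6 (1999).

\bibitem{Mue} M\"uger, \emph{On the structure of modular categories}, Proc. LMS 87 (2003).

\bibitem{Rad90} Radford, Amer. J. Math. 112 (1990).

\bibitem{Rad93} Radford, \emph{Minimal quasitriangular Hopf algebras}, J. Algebra 157 (1993).

\bibitem{SZ} Yorck Sommerhaeuser, Yongchang Zhu, \emph{On the Central Charge of a Factorizable Hopf Algebra}, arXiv:0906.3471 (2009).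

\end{thebibliography}
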